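# A unit of $\mathbb Z[\sqrt3]$ on an elliptic square, and critical transversality

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$. A variety is an integral separated $\Bbbk$-scheme of finite type, and "point" means closed point unless we say otherwise.

## 1. The unit $2+\sqrt3$ acting on $E\times E$

Let $E$ be an elliptic curve over $\Bbbk$ and $A=E^2$. The ring $\mathbb Z[\sqrt 3]$ acts on $A$: think of $(x,y)$ as "$x+y\sqrt3$" and multiply out, so that
$$(a+b\sqrt3)\cdot(x,y)=(ax+3by,\ bx+ay).$$
Conjugation $a+b\sqrt3\mapsto a-b\sqrt3$ corresponds on $A$ to $\iota(x,y)=(x,-y)$. Since conjugation is a ring automorphism,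
$$\iota(\alpha\cdot w)=\bar\alpha\cdot\iota(w)\qquad(\alpha\in\mathbb Z[\sqrt3],\ w\in A).$$

Put $v=2+\sqrt3$. Its norm is $4-3=1$, so $v$ is a unit and $v^{-1}=\bar v=2-\sqrt3$. Write $v^n=a_n+b_n\sqrt3$ for $n\in\mathbb Z$. Then $v^{-n}=a_n-b_n\sqrt3$, and $a_n=\tfrac12(v^n+v^{-n})$ is an integer and a positive real number, so $a_n\ge1$. Let
$$U=\text{multiplication by }v^{-2}=7-4\sqrt3,\qquad U(x,y)=(7x-12y,\ -4x+7y),$$
an automorphism of $A$. Conjugation turns $v$ into $v^{-1}$, so $\iota U\iota=U^{-1}$: the involution $\iota$ reverses time. Points with first coordinate $a_nR$ and second coordinate $b_nR$ feel this strongly. Indeed $(a_nR,b_nR)=v^n\cdot(R,0)$, so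
$$U^n(a_nR,b_nR)=v^{-2n}v^n\cdot(R,0)=v^{-n}\cdot(R,0)=(a_nR,-b_nR)\qquad(R\in E,\ n\in\mathbb Z).\qquad (1)$$
After $n$ steps the point has become its own mirror image under $\iota$. The reason for taking $U$ to be the *square* of $v^{-1}$ is that half of the path from $w$ to $\iota w$ is then multiplication by an honest element $v^{-n}$ for every $n$.

Now fix a point $P\in E$. Since $a_n\ne0$, multiplication by $a_n$ is surjective on $E$, so we may choose $R$ with $a_nR=P$. Put $s=b_nR$. Then (1) reads
$$U^n(P,s)=(P,-s).\qquad (2)$$
So *for every $n$ there is some $s$ satisfying (2)*. For $n=0$ we have $a_0=1$, $b_0=0$, so $s=0$. For $n=1$ we have $2R=P$ and $s=R$, and directly $U(P,R)=(14R-12R,\,-8R+7R)=(2R,-R)=(P,-R)$. Note that (2) is two equations on $E$ in the one unknown $s$, so one would not expect solutions; (1) supplies them.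

Make $s$ a coordinate. In the threefold $X=E\times E^2$, with coordinates $(s,(x,y))$, put
$$\sigma=\mathrm{id}_E\times U,\qquad Z=\{(s,P,s):s\in E\},\qquad Y=\{(s,P,-s):s\in E\}.$$
By (2), for each $n$ there is an $s$ with $\sigma^n(s,P,s)=(s,P,-s)$, that is,
$$\sigma^nZ\cap Y\neq\emptyset\quad\text{for every } n\in\mathbb Z.\qquad (3)$$
Two curves in a threefold that meet are in bad position. Here is one curve $Y$ that is in bad position with *all* translates of $Z$. These notes show that, when $P$ is not torsion, $Z$ is nevertheless in good position with respect to every subscheme that $\sigma$ preserves. This disproves a conjecture, which we now state.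

## 2. Homological and critical transversality, and general position

**Definition.** Closed subschemes $Y,Z$ of a variety $X$ are *homologically transverse* if $\mathcal Tor_j^{\mathcal O_X}(\mathcal O_Y,\mathcal O_Z)=0$ for all $j\ge1$; equivalently, $\operatorname{Tor}_j^{\mathcal O_{X,x}}(\mathcal O_{Y,x},\mathcal O_{Z,x})=0$ for all $j\ge1$ and all $x\in X$.

Only points of $Y\cap Z$ matter, since elsewhere one of the two modules is $0$. The Tor sheaves are coherent, so it is enough to check closed points. Recall that $\operatorname{Tor}_1^R(R/I,R/J)=(I\cap J)/IJ$.

*Examples.* In $\mathbb A^2$ the axes $x=0$ and $y=0$ are homologically transverse: the Tor modules are the homology of multiplication by $y$ on $\Bbbk[x,y]/(x)$, and $y$ is a nonzerodivisor there. Replace the first axis by the scheme $Y$ with ideal $(x^2,xy)$, which is the axis with an embedded point at the origin. Then $x\neq0$ in $\mathcal O_Y$ but $yx=0$, so $Y$ and the line $y=0$ are not homologically transverse, although the underlying sets are the same as before. In $\mathbb A^3$ take two lines with ideals $I=(x,y)$ and $J=(y,z)$. Then $y\in I\cap J$, while $IJ\subseteq(x,y,z)^2$ does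 not contain $y$. So $\operatorname{Tor}_1\ne0$: two distinct lines of $\mathbb A^3$ that meet are not homologically transverse.

**Definition.** A family $\{Z_n\}_{n\in A}$ of closed subschemes of $X$, $A\subseteq\mathbb Z$, is *critically transverse* if for every closed subscheme $Y\subseteq X$, the subschemes $Z_n$ and $Y$ are homologically transverse for all but finitely many $n\in A$.

**Definition.** Let $\sigma\in\operatorname{Aut}_\Bbbk X$ and let $Z\subseteq X$ be a closed subscheme. Then $\sigma$ and $Z$ are in *general position* if $Z$ is homologically transverse to every closed subscheme $Y$ with $\sigma(Y)=Y$.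

*Example.* Let $X=\mathbb P^1$, $\sigma(t)=2t$. A proper invariant closed subset is finite and permuted by $\sigma$, so it lies in $\{0,\infty\}$. The point $Z=\{1\}$ misses all of these, so $\sigma$ and $Z$ are in general position. Also $\sigma^nZ=\{2^n\}$ are distinct points, and a proper closed subscheme of $\mathbb P^1$ contains finitely many of them, so $\{\sigma^nZ\}$ is critically transverse. For $Z=\{0\}$ both properties fail: take $Y=Z$, with $\operatorname{Tor}_1(\Bbbk,\Bbbk)=\mathfrak m/\mathfrak m^2\neq0$ at the point $0$.

The following conjecture is taken from Susan J. Sierra, "Geometric idealizers", arXiv:0809.3971 (2008).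

**Conjecture.** Let $X/\Bbbk$ be a projective variety, $\sigma\in\operatorname{Aut}_\Bbbk X$, and $Z\subseteq X$ a closed subvariety. Then $\{\sigma^nZ\}_{n\in\mathbb Z}$ is critically transverse if and only if $\sigma$ and $Z$ are in general position.

We shall prove two theorems.

**Theorem A.** For every $\Bbbk$ there are an elliptic curve $E$, an automorphism $\sigma$ of $X=E^3$, and curves $Z,Y\subset X$ isomorphic to $E$, such that $\sigma$ and $Z$ are in general position, but $\sigma^nZ$ and $Y$ fail to be homologically transverse for every $n\in\mathbb Z$. In particular the conjecture is false.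

**Theorem B.** Let $0\le d\le N$. The statement

> for all smooth projective varieties $X/\Bbbk$ with $\dim X=N$, all $\sigma\in\operatorname{Aut}_\Bbbk X$ and all closed subvarieties $Z\subseteq X$ with $\dim Z=d$: $\{\sigma^nZ\}_{n\in\mathbb Z}$ is critically transverse if and only if $\sigma$ and $Z$ are in general position

is true if and only if $d\in\{0,N-1,N\}$. Moreover, for arbitrary, possibly singular, projective $X$, the implication from critically transverse to general position always holds, and the equivalence holds whenever $Z$ is a point or an effective Cartier divisor.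

So the equivalence holds on all smooth surfaces, and for smooth threefolds it fails exactly for curves.

**The implication that always holds.** Let $\{\sigma^nZ\}$ be critically transverse and $\sigma(Y)=Y$. For some $n$, $\sigma^nZ$ is homologically transverse to $Y$. Apply the automorphism $\sigma^{-n}$: $Z$ is homologically transverse to $\sigma^{-n}Y=Y$. So $\sigma$ and $Z$ are in general position.

## 3. Points and Cartier divisors: one orbit decides

The sensible way to attack the other implication is this. Suppose one $Y$ is bad for infinitely many $\sigma^nZ$. Try to manufacture, out of those infinitely many $n$, a $\sigma$-invariant subscheme that is bad for $Z$. The tool is the dynamical Mordell–Lang theorem for étale maps (J. P. Bell, D. Ghioca, T. J. Tucker, *The dynamical Mordell–Lang problem for étale maps*, Amer. J. Math. 132 (2010)): if $\Phi$ is an étale endomorphism of a quasi-projective variety over $\mathbb C$, $T$ a closed subvariety and $x$ a point, then $\{n\ge0:\Phi^n(x)\in T\}$ is a finite union of arithmetic progressions $\{a+bn:n\ge0\}$, where $b=0$ is allowed.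

**Lemma 1.** Let $X/\Bbbk$ be projective, $\sigma\in\operatorname{Aut}X$, $T\subseteq X$ closed, and $\eta\in X$ a possibly non-closed point. If $\sigma^n\eta\in T$ for infinitely many $n\in\mathbb Z$, then there are $a\in\mathbb Z$ and $b\ge1$ with $\sigma^{a+bn}\eta\in T$ for all $n\in\mathbb Z$.

*Proof.* **Step 1: pass to $\mathbb C$.** The theorem is about closed points over $\mathbb C$, so we first get into that situation. Let $K$ be an algebraic closure of the residue field of $\eta$, and let $x\in X(K)$ be a point with image $\eta$. Then $\sigma^n\eta\in T$ if and only if $\sigma^nx\in T(K)$. The data $X,\sigma,\sigma^{-1},T$ involve finitely many elements of $\Bbbk$, so they are defined over a finitely generated extension $L_0\subseteq\Bbbk$ of $\mathbb Q$; adjoining the coordinates of $x$ gives a finitely generated extension $L\subseteq K$ of $\mathbb Q$. Choose an embedding $L\hookrightarrow\mathbb C$. The model of $X$ over $L_0$ becomes integral over the algebraically closed field $\Bbbk$, so it is geometrically integral, and $X_{\mathbb C}$ is a variety. The map $\sigma_{\mathbb C}$ is an automorphism, hence étale. Whether $\sigma^nx$ lies in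 $T$ does not depend on the field over which we ask. Apply the theorem to each of the finitely many irreducible components of $T_{\mathbb C}$: the set $\{n\ge0:\sigma^nx\in T\}$ is a finite union of arithmetic progressions, and the same holds for $\sigma^{-1}$.

**Step 2: extend a half-progression to a full one.** Replacing $\sigma$ by $\sigma^{-1}$ if necessary (which only changes the sign of $a$ in the conclusion, since $n$ runs over $\mathbb Z$), there are infinitely many $n\ge0$ with $\sigma^nx\in T$. So some progression has $b\ge1$: $\sigma^{a+bn}x\in T$ for all $n\ge0$. Let $T'\subseteq T$ be the closure of $\{\sigma^{a+bn}x:n\ge0\}$. Then $\sigma^bT'\subseteq T'$, and the descending chain $T'\supseteq\sigma^bT'\supseteq\sigma^{2b}T'\supseteq\cdots$ of closed sets stabilizes, say $\sigma^{bj}T'=\sigma^{b(j+1)}T'$. Applying $\sigma^{-bj}$ gives $T'=\sigma^bT'$. Hence $\sigma^{a+bn}x\in T'\subseteq T$ for all $n\in\mathbb Z$. $\blacksquare$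

**Proposition 2.** Let $X$ be a projective variety, $\sigma\in\operatorname{Aut}X$ and $Z=\{z\}$ a point. If $\sigma$ and $Z$ are in general position, then $\{\sigma^nZ\}$ is critically transverse.

*Proof.* **Step 1: find out what transversality to a point means.** Let $Y\neq X$ be a closed subscheme with ideal $I\ne0$. If $z\notin Y$, transversality is trivial. If $z\in Y$, then $I_z\neq0$, since $X$ is integral and $I$ is nonzero at the generic point. So
$$\operatorname{Tor}_1(k(z),\mathcal O_{Y,z})=(\mathfrak m_z\cap I_z)/\mathfrak m_zI_z=I_z/\mathfrak m_zI_z\ne0$$
by Nakayama. Thus $\{z\}$ and $Y$ are homologically transverse if and only if $z\notin Y$ or $Y=X$.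

**Step 2: build a bad invariant subscheme.** Suppose $\{\sigma^nz\}$ is not critically transverse. By Step 1 there is $Y\ne X$ with $\sigma^nz\in Y$ for infinitely many $n$. The support of $Y$ is a proper closed subset, because $X$ is integral and $I\neq0$. By Lemma 1 this support contains the closure $T$ of some $\{\sigma^{a+bn}z\}_{n\in\mathbb Z}$ with $b\ge1$, and $\sigma^bT=T$. Then $\bigcup_{i=0}^{b-1}\sigma^iT$, with reduced structure, is $\sigma$-invariant. It is a finite union of proper closed subsets of the irreducible $X$, so it is proper, and it contains the whole orbit of $z$. By Step 1 it is not transverse to $\{z\}$, so $\sigma$ and $Z$ are not in general position. $\blacksquare$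

**Proposition 3.** Let $X$ be a projective variety, $\sigma\in\operatorname{Aut}X$ and $Z$ an effective Cartier divisor. If $\sigma$ and $Z$ are in general position, then $\{\sigma^nZ\}$ is critically transverse.

*Proof.* **Step 1: reduce transversality to finitely many points of $Y$.** By the resolution $0\to\mathcal O(-Z)\to\mathcal O\to\mathcal O_Z\to0$, only $\mathcal Tor_1(\mathcal O_Z,\mathcal O_Y)$ can be nonzero, and it is the kernel of a local equation of $Z$ acting on $\mathcal O_Y$. An element is a nonzerodivisor exactly when it lies in no associated prime. So $Z$ and $Y$ are homologically transverse if and only if $Z$ contains no associated point of $Y$ (a generic point of a component, embedded components included).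

**Step 2: apply Lemma 1 to one associated point.** Suppose $\sigma^nZ$ is not transverse to $Y$ for infinitely many $n$. Since $Y$ has finitely many associated points, one of them, $\eta$, lies in $\sigma^nZ$ for infinitely many $n$; that is, $\sigma^{-n}\eta\in Z$ for infinitely many $n$. By Lemma 1 there are $a$ and $b\ge1$ with $\sigma^{a+bn}\eta\in Z$ for all $n\in\mathbb Z$. Let $W\subseteq Z$ be the closure of $\{\sigma^{a+bn}\eta\}_{n\in\mathbb Z}$, so $\sigma^bW=W$.

**Step 3: make it $\sigma$-invariant without losing an associated point.** Let $Y'=\bigcup_{i=0}^{b-1}\sigma^iW$, reduced. It is $\sigma$-invariant and $\dim Y'=\dim W$. Let $C$ be an irreducible component of $W$ of maximal dimension. It lies in a component of $Y'$, whose dimension is at most $\dim W=\dim C$, so $C$ is itself a component of $Y'$. Its generic point is an associated point of $Y'$ and lies in $W\subseteq Z$. By Step 1, $Z$ is not transverse to the invariant subscheme $Y'$, so $\sigma$ and $Z$ are not in general position. $\blacksquare$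

Now try the same for a curve $Z$ in a threefold and a curve $Y$. Badness at time $n$ means that some point $p_n\in Z$ has $\sigma^np_n\in Y$, and $p_n$ *may change with $n$*. Lemma 1 follows one point at a time: in Proposition 2 that point was $Z$ itself, in Proposition 3 it was one of finitely many points of $Y$. With a moving $p_n$ there is nothing to apply it to. In the example of Section 1, with $P$ not torsion, the point really does move: one value of $s$ satisfies (2) for at most one $n$. Indeed, if $U^n(P,s)=(P,-s)=U^{n'}(P,s)$ with $n\ne n'$, then $(P,s)$ is fixed by $U^{n-n'}$, and we show next that such fixed points are torsion.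

## 4. The automorphism $U$ has no invariant curves

**Fixed points.** An integer $2\times2$ matrix $M$ with $\det M\ne0$ acts on $A=E^2$ as an isogeny: from $\operatorname{adj}(M)M=M\operatorname{adj}(M)=\det M$ it is surjective, and its kernel lies in the finite group $A[\det M]$. The determinant of multiplication by $\alpha\in\mathbb Z[\sqrt3]$ is the norm $\alpha\bar\alpha$. So for $k\neq0$
$$\det(U^k-1)=(v^{-2k}-1)(v^{2k}-1)=2-(v^{2k}+v^{-2k})\ne0,$$
and $\operatorname{Fix}(U^k)=\ker(U^k-1)$ is a finite set of torsion points.

**Lemma 4.** (i) No irreducible curve $C\subset A$ satisfies $U^kC=C$ with $k\ge1$. (ii) Every proper $U$-invariant closed subset of $A$ is a finite set of torsion points. In particular every non-torsion point has a dense $U$-orbit.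

*Proof.* **Step 1: rule out invariant curves by genus.** Suppose $U^kC=C$, and let $\widetilde C$ be the normalization of $C$. Abelian varieties contain no rational curves, so $\widetilde C$ has genus at least $1$. The automorphism $U^k|_C$ lifts to $\widetilde C$. If the genus is at least $2$, then $\operatorname{Aut}\widetilde C$ is finite, so some $U^{kl}$ with $l\ge1$ is the identity on $C$; this contradicts the finiteness of $\operatorname{Fix}(U^{kl})$. If the genus is $1$, choose an origin on $\widetilde C$; the map $\widetilde C\to A$ is then a translate of a homomorphism, so $C=c+B$ with $B$ a one-dimensional abelian subvariety. From $U^kc+U^kB=c+B$ we see that $U^kB$ is a translate of $B$; it contains $0$, so $U^kB=B$. The group $\operatorname{Aut}(B,0)$ is finite, so some $U^{kl}$ with $l\ge1$ is the identity on $B$, again a contradiction.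

**Step 2: deduce the statement on closed sets.** Let $T$ be a proper closed subset with $U(T)=T$. Since $U$ permutes the finitely many components of $T$, some $U^k$ with $k\ge1$ preserves each. Components of $T$ have dimension at most $1$, and by (i) none is a curve. So they are points fixed by $U^k$, hence torsion. The orbit closure of a non-torsion point is an invariant closed set with a non-torsion point, so it is not proper. $\blacksquare$

**A non-torsion point.** Over every $\Bbbk$ there is a pair $(E,P)$ with $P$ not torsion. Take $E:y^2=x^3-2$ and $P=(3,5)$; indeed $25=27-2$. By Nagell–Lutz, a torsion point in $E(\mathbb Q)$ with integer coordinates and $y\neq0$ has $y^2$ dividing $27\cdot(-2)^2=108$. Since $25\nmid108$, $P$ is not torsion in $E(\mathbb Q)$, and $E(\mathbb Q)\to E(\Bbbk)$ is injective. We fix such $E$ and $P$ from now on.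

## 5. A length count that detects non-transversality

**Lemma 5.** Let $Y,Z\subseteq X$ be closed subschemes and $\xi\in Y\cap Z$ a possibly non-closed point such that $\mathcal O_{X,\xi}$ is regular of dimension $\delta$. Suppose $\mathcal O_{Y,\xi}$ and $\mathcal O_{Z,\xi}$ are quotients of $\mathcal O_{X,\xi}$ by regular sequences of lengths $c$ and $c'$. If $c+c'>\delta$, then $Y$ and $Z$ are not homologically transverse.

*Proof.* Let $K$ and $K'$ be the Koszul complexes on the two regular sequences. They are free resolutions of $\mathcal O_{Y,\xi}$ and $\mathcal O_{Z,\xi}$ of lengths $c$ and $c'$, and minimal: the differentials have entries in the maximal ideal. The homology of $K\otimes K'$ is $\operatorname{Tor}_\bullet(\mathcal O_{Y,\xi},\mathcal O_{Z,\xi})$. If it vanished in positive degrees, $K\otimes K'$ would be a free resolution of $M=\mathcal O_{Y,\xi}\otimes\mathcal O_{Z,\xi}$, which is nonzero since $\xi\in Y\cap Z$. This resolution is again minimal, and its term in degree $c+c'$ is free of rank $1$. Tensoring with the residue field kills all differentials, so $\operatorname{Tor}_{c+c'}(M,k(\xi))\neq0$. But a regular local ring of dimension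 $\delta<c+c'$ has global dimension $\delta$. $\blacksquare$

The hypothesis on $Y$ and $Z$ holds whenever $X$, $Y$, $Z$ are smooth varieties, with $c$ and $c'$ the codimensions: a regular quotient of a regular local ring is the quotient by part of a regular system of parameters.

**Consequence.** For $Z$ and $Y$ as in Section 1, (3) gives a point of $\sigma^nZ\cap Y$ for each $n\in\mathbb Z$. There $\delta=3$ and $c=c'=2$, so $\sigma^nZ$ and $Y$ are not homologically transverse, for any $n\in\mathbb Z$.

## 6. Graphs of dense-orbit maps and invariant subschemes

It remains to show that $Z$ is in general position. Since $\sigma=\mathrm{id}_E\times U$, a $\sigma$-invariant closed *set* $W$ is easy to understand: each slice $W\cap(\{s\}\times A)$ is a $U$-invariant closed set, so by Lemma 4 it is $\{s\}\times A$ or consists of finitely many torsion points. The points of $Z$ are $(s,g(s))$ with $g(s)=(P,s)$ not torsion, so $Z$ meets $W$ only over those $s$ for which the slice is everything.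

This is not enough. Transversality concerns invariant *schemes*, and nilpotents and embedded components count, as the example $(x^2,xy)$ in Section 2 showed. Here is an invariant scheme that is not a product.

*Example.* Let $\mathfrak n$ be the ideal of a point $s_0\in E$, let $\mathfrak m_0$ be the ideal of $0\in A$, and let $W\subset E\times A$ have the ideal generated by $\mathfrak n^2$ and $\mathfrak n\,\mathfrak m_0$. It is $\sigma$-invariant because $U(0)=0$. If $t$ is a local parameter at $s_0$, then modulo $t^2$ the ideal is $t\,\mathfrak m_0$, so $W$ is the slice $\{s_0\}\times A$ with an embedded point at $(s_0,0)$. Away from $y=0$ the ideal, modulo $t^2$, is $(t)$, independent of $y\in A$. The dependence on $y$ is confined to a torsion point, which $Z$ avoids.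

The idea is that this always happens: look at $W$ over each infinitesimal thickening of a point $s$. Its ideal then becomes a family of subspaces, indexed by $y\in F$, of one fixed finite-dimensional vector space. Invariance makes the family constant along orbits, and density makes it constant. We isolate the linear algebra first.

**Lemma 6.** Let $F^\circ$ be a variety, $H$ a finite-dimensional vector space, $H\otimes\mathcal O_{F^\circ}\to Q$ a surjection onto a locally free sheaf of finite rank, and $J$ its kernel. For $y\in F^\circ$ put $J(y)=\ker(H\to Q\otimes k(y))$. Then $\psi:y\mapsto J(y)$ is a morphism from $F^\circ$ to a Grassmannian of subspaces of $H$. If $\psi$ is constant with value $J_0$, then $J=J_0\otimes\mathcal O_{F^\circ}$.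

*Proof.* The rank of $Q$ is constant since $F^\circ$ is irreducible, and a locally free quotient of $H\otimes\mathcal O$ of constant rank defines a morphism to the Grassmannian. Let $\psi$ be constant with value $J_0$, and $h\in J_0$. Where $Q\cong\mathcal O^r$, the image of $h$ in $Q$ is an $r$-tuple of regular functions that vanish at every closed point, so it is $0$ because $F^\circ$ is reduced. Hence $J_0\otimes\mathcal O\subseteq J$, and we get a surjection $(H/J_0)\otimes\mathcal O\to Q$. Both sides are locally free of rank $\dim H-\dim J_0$, and a surjection between free modules of the same finite rank is an isomorphism. So $J_0\otimes\mathcal O$ is the whole kernel $J$. $\blacksquare$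

**Proposition 7.** Let $S,F$ be varieties, $U\in\operatorname{Aut}F$, $X=S\times F$, $\sigma=\mathrm{id}_S\times U$. Let $g:S\to F$ be a morphism such that for every $s\in S$ the orbit $\{U^ng(s)\}_{n\in\mathbb Z}$ is Zariski dense in $F$. Then the graph $Z=\{(s,g(s))\}$ is homologically transverse to every $\sigma$-invariant closed subscheme $W\subseteq X$.

*Proof.* **Step 0: set up at one point of $Z$.** It suffices to show that Tor vanishes at a closed point $x=(s,a)$ with $a=g(s)$. The singular locus $\operatorname{Sing}F$ is a proper $U$-invariant closed set, so it cannot contain the point $a$, whose orbit is dense. So $F$ is smooth at $a$; let $y_1,\dots,y_c$ be local parameters there. Let $J\subseteq\mathcal O_X$ be the ideal of $W$ and $\mathfrak m=\mathfrak m_{S,s}$. For $N\ge1$ put $R_N=\mathcal O_{S,s}/\mathfrak m^N$, a finite-dimensional local $\Bbbk$-algebra. The scheme $\operatorname{Spec}R_N\times F$ has the same underlying space as $F$, and its structure sheaf is $R_N\otimes\mathcal O_F$. Let $J_N$ be the image of $J$ in $R_N\otimes\mathcal O_F$, and $Q_N=(R_N\otimes\mathcal O_F)/J_N$. These are coherent $\mathcal O_F$-modules and $R_N$-modules.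 Since $\sigma(W)=W$ and $\sigma=\mathrm{id}_S\times U$, the map $\mathrm{id}\otimes U^*$ carries $J_N$ onto $J_N$.

**Step 1: $J_N$ is constant in a neighborhood of the orbit of $a$.** This is where density is used. The set of points where $Q_N$ is not locally free is closed, not all of $F$, and $U$-invariant. If it met the orbit of $a$ it would contain that dense orbit, which is impossible. Let $F_N$ be its complement: open, $U$-stable, containing the orbit of $a$. Let $J_N(y)=\ker(R_N\to Q_N\otimes k(y))$ and $\psi(y)=J_N(y)$, a morphism on $F_N$ by Lemma 6. The map $\mathrm{id}\otimes U^*$ induces isomorphisms $Q_N\otimes k(Uy)\cong Q_N\otimes k(y)$ compatible with the surjections from $R_N$, because it is the identity on $R_N$. So $J_N(Uy)=J_N(y)$, that is, $\psi\circ U=\psi$, and $\psi$ is constant on the orbit of $a$. This orbit is dense in $F_N$, $F_N$ is reduced and the Grassmannian is separated, so $\psi$ is constant. Call its value $I_N\subseteq R_N$. By Lemma 6,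
$$J_N|_{F_N}=I_N\otimes\mathcal O_{F_N}.\qquad (4)$$
The subspace $I_N$ is an ideal of $R_N$, being the kernel of the $R_N$-linear map $R_N\to Q_N\otimes k(a)$. Finally, $J_{N+1}\to J_N$ is surjective, as both are images of $J$. Tensor with $k(a)$: by (4) the map becomes $I_{N+1}\to I_N$, the restriction of $R_{N+1}\to R_N$, and it is surjective. (The open sets $F_N$ may shrink with $N$, but all contain $a$, which is all we use.)

**Step 2: put the levels together in the completion.** The purpose is to show that $W$ is, formally at $x$, a product. Let $\widehat{\mathcal O}=\widehat{\mathcal O}_{S,s}=\varprojlim R_N$, and $I=\varprojlim I_N$, an ideal of $\widehat{\mathcal O}$. Since the maps $I_{N+1}\to I_N$ are surjective, $I$ maps onto every $I_N$. Put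
$$B=\widehat{\mathcal O}_{X,x}=\widehat{\mathcal O}[[y_1,\dots,y_c]].$$
This equality holds because $\mathcal O_{X,x}$ modulo $\mathfrak m^N+(y)^N$ is $R_N\otimes\Bbbk[y]/(y)^N$; pass to the limit. Then $B/\mathfrak m^NB=R_N[[y]]$, and the map $\mathcal O_{X,x}\to R_N[[y]]$ factors through $\mathcal O_{X,x}/\mathfrak m^N\mathcal O_{X,x}=R_N\otimes\mathcal O_{F,a}$. In this last ring the image of $J_x$ is the stalk $(J_N)_a=I_N\otimes\mathcal O_{F,a}$, by (4). So $JB$ has image $I_NR_N[[y]]$ in $R_N[[y]]$. The image of $IB$ is the same, as $I$ maps onto $I_N$. Hence $JB+\mathfrak m^NB=IB+\mathfrak m^NB$ for all $N$. By Krull's intersection theorem, applied in the Noetherian local rings $B/JB$ and $B/IB$,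
$$JB=\bigcap_N(JB+\mathfrak m^NB)=\bigcap_N(IB+\mathfrak m^NB)=IB.\qquad (5)$$
Therefore $\widehat{\mathcal O}_{W,x}=B/JB=(\widehat{\mathcal O}/I)[[y_1,\dots,y_c]]$.

**Step 3: find equations of $Z$ that serve as new coordinates.** The graph $Z$ is the pullback of the diagonal of $F\times F$ under $g\times\mathrm{id}:S\times F\to F\times F$. At $(a,a)$ the ideal $\mathcal I_\Delta$ of the diagonal is generated by the elements $1\otimes y_i-y_i\otimes1$: their classes are the basis $dy_i$ of $\mathcal I_\Delta/\mathcal I_\Delta^2=\Omega_F$ at $a$, so Nakayama applies. Hence the ideal of $Z$ at $x$ is generated by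
$$u_i=y_i-g^*y_i\quad(1\le i\le c),\qquad g^*y_i\in\mathfrak m,$$
the last because $g(s)=a$. The substitution $y_i\mapsto y_i-g^*y_i$ is an automorphism of the $\widehat{\mathcal O}$-algebra $\widehat{\mathcal O}[[y]]$; it converges because $g^*y_i\in\mathfrak m$, and its inverse is $y_i\mapsto y_i+g^*y_i$. So $B=\widehat{\mathcal O}[[u_1,\dots,u_c]]$. By (5) the ideal $JB$ is extended from $\widehat{\mathcal O}$, so it does not notice the change of variables:
$$B/JB=(\widehat{\mathcal O}/I)[[u_1,\dots,u_c]].$$

**Step 4: compute Tor.** In a power series ring $D[[u_1,\dots,u_c]]$ over any ring $D$, each $u_i$ is a nonzerodivisor modulo the previous ones. So the Koszul complex on $u=(u_1,\dots,u_c)$ has no homology in degrees $j\ge1$ with coefficients in $B$ or in $B/JB$. The map $\mathcal O_{X,x}\to B$ is faithfully flat, so $H_j(u;\mathcal O_{X,x})\otimes B=H_j(u;B)=0$ gives $H_j(u;\mathcal O_{X,x})=0$ for $j\ge1$: the Koszul complex on $u$ is a free resolution of $\mathcal O_{Z,x}$. Computing Tor with it,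
$$\operatorname{Tor}_j(\mathcal O_{Z,x},\mathcal O_{W,x})\otimes B=H_j(u;\mathcal O_{W,x})\otimes B=H_j(u;B/JB)=0\qquad(j\ge1),$$
and by faithful flatness $\operatorname{Tor}_j(\mathcal O_{Z,x},\mathcal O_{W,x})=0$. $\blacksquare$

**Proof of Theorem A.** Take $E,P$ from Section 4, and $X=E\times E^2$, $\sigma$, $Z$, $Y$ from Section 1. Both curves are isomorphic to $E$ via $s$. The curve $Z$ is the graph of $g:E\to E^2$, $g(s)=(P,s)$. Since $P$ is not torsion, no $g(s)$ is torsion, so every $g(s)$ has a dense $U$-orbit by Lemma 4. By Proposition 7 with $S=E$ and $F=E^2$, $\sigma$ and $Z$ are in general position. By the consequence of Lemma 5, $\sigma^nZ$ and $Y$ are not homologically transverse, for any $n\in\mathbb Z$. In particular $\{\sigma^nZ\}$ is not critically transverse. $\blacksquare$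

## 7. Dense orbits in $E^2\times\mathbb P^m$ and all dimensions $1\le d\le N-2$

To raise the dimension of $Z$ we multiply $S$ by a projective space. To raise the codimension we multiply $F$ by a projective space, and then the map $g$ must still have dense orbits.

Let $m\ge0$, let $\mu_0,\dots,\mu_m$ be distinct primes, $\tau=\operatorname{diag}(\mu_0,\dots,\mu_m)\in\operatorname{Aut}\mathbb P^m$, and $q=(1:\dots:1)$.

**The $\tau$-orbit of $q$ is dense.** Let $G=\sum_\alpha c_\alpha t^\alpha$ be homogeneous and vanish at all $\tau^nq$ with $n\ge0$. Then $\sum_\alpha c_\alpha(\mu^\alpha)^n=0$ for all $n\ge0$, where $\mu^\alpha=\prod\mu_i^{\alpha_i}$. By unique factorization the integers $\mu^\alpha$ are pairwise distinct, so all $c_\alpha=0$ by Vandermonde.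

Density of each of two orbits does not by itself give density of the orbit of a pair (the diagonal in a square is invariant). Here it does.

**Lemma 8.** If $a\in A=E^2$ is non-torsion, then $(a,q)$ has dense orbit under $U\times\tau$ in $A\times\mathbb P^m$.

*Proof.* **Step 1: turn the orbit closure into a family of subspaces over $A$.** Let $W$ be the orbit closure with reduced structure, $p:A\times\mathbb P^m\to A$ the projection, and $H=H^0(\mathbb P^m,\mathcal O(r))$ with $r$ so large that $p^*p_*(\mathcal I_W(r))\to\mathcal I_W(r)$ is surjective. Put $J=p_*(\mathcal I_W(r))\subseteq H\otimes\mathcal O_A$ and $Q=(H\otimes\mathcal O_A)/J$. Since $W$ is invariant, a section $G(y,t)$ of $J$ yields the section $G(Uy,\tau t)$ of $J$, and conversely; that is, $\tau^*\otimes U^*$ carries $J$ onto $J$. So the locus where $Q$ is not locally free is a proper closed $U$-invariant subset of $A$. By Lemma 4 it is a finite set of torsion points. Let $A_0$ be its complement; then $a\in A_0$. For $y\in A_0$ put $J(y)=\ker(H\to Q\otimes k(y))$, and let $\psi:A_0\to\mathrm{Gr}$, $y\mapsto J(y)$, be the morphism of Lemma 6. Invariance of $J$ gives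
$$\tau^*J(Uy)=J(y).\qquad (6)$$

**Step 2: show that $\psi$ is constant.** Unlike in Proposition 7, (6) has a twist by $\tau^*$, so $\psi$ is not visibly constant on orbits. But $\tau^*$ is diagonal in the monomial basis of $H$, hence multiplies each Plücker coordinate $p_I$ for this basis by a nonzero constant. Choose $I_0$ with $p_{I_0}\circ\psi\not\equiv0$, and put $f_I=(p_I/p_{I_0})\circ\psi\in\Bbbk(A)$. By (6), $f_I\circ U=\chi_If_I$ for some $\chi_I\in\Bbbk^*$. Suppose $f_I$ is not constant. Then its divisor on the smooth projective surface $A$ is not zero, and the support of the divisor is a nonempty closed set of pure dimension $1$. As $f_I\circ U$ and $f_I$ have the same divisor, the support is $U$-invariant, which contradicts Lemma 4. So all $f_I$ are constant. Thus $\psi$ is constant on the dense open set where $p_{I_0}\circ\psi\ne0$, hence on $A_0$, as $A_0$ is reduced and irreducible and $\mathrm{Gr}$ is separated. Let $J_0\subseteq H$ be its value. By (6), $\tau^*J_0=J_0$.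

**Step 3: read off $W$.** By Lemma 6, $J|_{A_0}=J_0\otimes\mathcal O_{A_0}$. By the choice of $r$, $J$ generates $\mathcal I_W(r)$, so
$$W\cap(A_0\times\mathbb P^m)=A_0\times V(J_0),$$
where $V(J_0)\subseteq\mathbb P^m$ is the common zero set. It is closed and $\tau$-invariant, and it contains $q$ because $(a,q)\in W$. The $\tau$-orbit of $q$ is dense, so $V(J_0)=\mathbb P^m$. Hence $W\supseteq A_0\times\mathbb P^m$ and $W=A\times\mathbb P^m$. $\blacksquare$

**Proposition 9.** Let $1\le d\le N-2$. There are a smooth projective variety $X$ of dimension $N$, $\sigma\in\operatorname{Aut}X$, and smooth closed subvarieties $Z,Y\subset X$ with $\dim Z=d$, such that $\sigma$ and $Z$ are in general position, but $\sigma^nZ$ and $Y$ are not homologically transverse, for any $n\in\mathbb Z$.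

*Proof.* **Step 1: write down the example.** Let $m=N-d-2\ge0$, $V=\mathbb P^{d-1}$, $S=V\times E$, $F=E^2\times\mathbb P^m$, $X=S\times F$. Then $\dim X=(d-1)+1+2+m=N$. Let $\sigma=\mathrm{id}_S\times U\times\tau$ and
$$Z=\{(w,e,(P,e),q)\},\qquad Y=\{(w,e,(P,-e),t):t\in\mathbb P^m\}\qquad(w\in V,\ e\in E).$$
Here $\dim Z=d$ and $\dim Y=d+m=N-2$, and both are smooth varieties. For $d=1$, $N=3$ this is the example of Theorem A.

**Step 2: verify general position.** $Z$ is the graph of $g:S\to F$, $g(w,e)=((P,e),q)$. Since $(P,e)$ is non-torsion, $g(w,e)$ has dense orbit under $U\times\tau$ by Lemma 8. Proposition 7 applies.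

**Step 3: verify non-transversality for each $n$.** By (2) there is $e\in E$ with $U^n(P,e)=(P,-e)$. Then $\sigma^n(w,e,(P,e),q)=(w,e,(P,-e),\tau^nq)$ for all $w$, so
$$\sigma^nZ\cap Y\supseteq V\times\{e\}\times\{((P,-e),\tau^nq)\}.$$
So $\sigma^nZ\cap Y$ has a component of dimension at least $d-1$. Let $\xi$ be its generic point. Then $\mathcal O_{X,\xi}$ is regular of dimension at most $N-(d-1)=N-d+1$. Both $\sigma^nZ$ and $Y$ are smooth, of codimensions $N-d$ and $2$, and $(N-d)+2>N-d+1$. By Lemma 5, $\sigma^nZ$ and $Y$ are not homologically transverse. $\blacksquare$

**Proof of Theorem B.** Section 2 shows that critical transversality implies general position, for every projective $X$. The converse for a point is Proposition 2, and for an effective Cartier divisor Proposition 3, again for every projective $X$. This proves the last sentence of the theorem. Now let $X$ be smooth of dimension $N$. If $d=0$, then $Z$ is a point. If $d=N-1$, then $Z$ is an effective Cartier divisor because $X$ is smooth. If $d=N$, then $Z=X$ and all Tor sheaves in positive degree vanish, so both properties hold. Hence the statement is true for $d\in\{0,N-1,N\}$. For every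 other $d$ we have $1\le d\le N-2$, and Proposition 9 gives a counterexample. $\blacksquare$
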